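# Words sorted by level: the $q,t$-rectangle numbers at $t=1/q$

## 1. Six words with two N's and two E's

Take the six words with two letters $\mathrm N$ and two letters $\mathrm E$, and read each as a lattice path: $\mathrm N$ is a unit north step, $\mathrm E$ a unit east step. Walk along the word keeping a running total that starts at $0$, rises by $2$ at each $\mathrm N$ and falls by $2$ at each $\mathrm E$. The total just after a letter is the *level* of that letter.

To each word attach two numbers. The *area* is the number of pairs ($\mathrm E$ somewhere before $\mathrm N$). The number $\mathrm{ml}$ is the smallest running total, the initial $0$ included. Their sum is $\mathrm{area}^*=\mathrm{area}+\mathrm{ml}$.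

Now sort the letters by level: first the negative levels, from $-1$ downward, then the nonnegative levels in decreasing order, ending at $0$. Letters of equal level are taken from right to left. Call the resulting word $\mathrm{sw}^-(w)$. For $w=\mathrm{EENN}$ the levels are $-2,-4,-2,0$. At level $-2$ we take the third letter $\mathrm N$, then the first letter $\mathrm E$; at level $-4$ the second letter $\mathrm E$; at level $0$ the last $\mathrm N$. So $\mathrm{sw}^-(\mathrm{EENN})=\mathrm{NEEN}$. In the last column of the table we record the monomial $q^{\mathrm{area}^*(w)}t^{\mathrm{area}^*(\mathrm{sw}^-(w))}$.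

| $w$ | levels | $\mathrm{area}+\mathrm{ml}=\mathrm{area}^*$ | $\mathrm{sw}^-(w)$ | its $\mathrm{area}^*$ | monomial |
|---|---|---|---|---|---|
| NNEE | $2,4,2,0$ | $0+0=0$ | NENE | $1+0=1$ | $t$ |
| NENE | $2,0,2,0$ | $1+0=1$ | NNEE | $0+0=0$ | $q$ |
| NEEN | $2,0,-2,0$ | $2-2=0$ | ENNE | $2-2=0$ | $1$ |
| ENNE | $-2,0,2,0$ | $2-2=0$ | ENEN | $3-2=1$ | $t$ |
| ENEN | $-2,0,-2,0$ | $3-2=1$ | EENN | $4-4=0$ | $q$ |
| EENN | $-2,-4,-2,0$ | $4-4=0$ | NEEN | $2-2=0$ | $1$ |

The sum of the monomials is $2(1+q+t)$. Three things are visible.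

First, the sum is symmetric in $q$ and $t$. Second, the factor $2$ has a reason: the words with $\mathrm{ml}\in\{0,-4\}$ (NNEE, NENE, EENN) contribute $t+q+1$, and those with $\mathrm{ml}=-2$ contribute $1+t+q$, the same. Third, setting $t=1/q$ and multiplying by $q$ gives
$$2(1+q+q^2)=\frac{2}{1+q^2}\cdot(1+q^2)(1+q+q^2),$$
and $(1+q^2)(1+q+q^2)$ is the $q$-binomial coefficient counting words with two $\mathrm N$'s and two $\mathrm E$'s. Does such a product formula hold for every number of $\mathrm N$'s and $\mathrm E$'s? That it does was conjectured in Drew Armstrong, Nicholas A. Loehr and Gregory S. Warrington, "Sweep maps: A continuous family of sorting algorithms", arXiv:1406.1196 (2014). We shall prove it, and we shall also see the other two patterns in general.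

## 2. The conjectured product and the statements

**Definition (levels, sweep map, area).** Let $w=w_1\cdots w_L$ be a word in $\mathrm N,\mathrm E$, and $r,s$ integers. The $(r,s)$-levels are $l_0=0$ and, for $i\ge1$, $l_i=l_{i-1}+r$ if $w_i=\mathrm N$, $l_i=l_{i-1}+s$ if $w_i=\mathrm E$. The letter $w_i$ has level $l_i$. The word $\mathrm{sw}^-_{r,s}(w)$ lists the letters of level $-1$, then $-2$, then $-3$, and so on downward, and after that the letters of nonnegative level in decreasing order $\dots,3,2,1,0$; letters of equal level are taken from right to left in $w$. Further, $\mathrm{area}(w)=\#\{i<j: w_i=\mathrm E,w_j=\mathrm N\}$, $\mathrm{ml}_{r,s}(w)=\min\{l_0,\dots,l_L\}$, and $\mathrm{area}^*_{r,s}(w)=\mathrm{area}(w)+\mathrm{ml}_{r,s}(w)$.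

**Definition ($q,t$-rectangle numbers).** For $a,b\ge0$,
$$S_{a,b}(q,t)=\sum_{w} q^{\mathrm{area}^*_{b,-a}(w)}\,t^{\mathrm{area}^*_{b,-a}(\mathrm{sw}^-_{b,-a}(w))},$$
summed over all words with $a$ letters $\mathrm N$ and $b$ letters $\mathrm E$.

Section 1 computed $S_{2,2}=2(1+q+t)$. We use $[n]_q=1+q+\cdots+q^{n-1}$, $[n]!_q=[n]_q\cdots[1]_q$ and $\binom Nr_q=\frac{[N]!_q}{[r]!_q[N-r]!_q}$.

**Theorem 1.** For all $a,b\ge0$, not both zero, write $a=a'k$, $b=b'k$ with $\gcd(a',b')=1$, so $k=\gcd(a,b)$. Then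
$$q^{k(a'-1)(b'-1)/2+a'b'\binom k2}\,S_{a,b}(q,1/q)=\frac{a'+b'}{[a'+b']_{q^k}}\binom{a+b}{a}_q .$$

*Trivial cases.* If $a=0$, the only word is $\mathrm E^b$, the steps are $(r,s)=(b,0)$, and all levels are $0$. If $b=0$, the only word is $\mathrm N^a$, $(r,s)=(0,-a)$, and again all levels are $0$. In both cases $\mathrm{sw}^-(w)=w$, $\mathrm{area}^*=0$ and $S_{a,b}=1$. One of $a',b'$ is $0$ and the other is $1$, so the exponent of $q$ is $0$ and the right side is $1$.

*The case $a=1$.* Here $k=1$ and the exponent is $0$. The words are $\mathrm E^i\mathrm N\mathrm E^{b-i}$, with steps $+b$ and $-1$: the area is $i$ and the minimal level is $-i$, so $\mathrm{area}^*=0$. The sorted word is again of this form, so its $\mathrm{area}^*$ is $0$ too. Hence $S_{1,b}=b+1$, and the right side is $\frac{b+1}{[b+1]_q}[b+1]_q=b+1$.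

**From now on $a,b\ge1$.** Put $n=a'$, $m=b'$, so $a=kn$, $b=km$, $\gcd(m,n)=1$. All $(b,-a)$-levels are multiples of $k$: $l_i=k\ell_i$, where $\ell$ changes by $+m$ at $\mathrm N$ and by $-n$ at $\mathrm E$. From here on "level" means $\ell$; sorting by $\ell$ or by $l$ is the same. Put $L=a+b$; then $\ell_0=\ell_L=0$, so $\ell_0,\dots,\ell_L$ is a closed walk. The letter $w_i$ is a step with *start* $\ell_{i-1}$ and *end* (its level) $\ell_i$. Finally set
$$M=\tfrac12(ab-a-b+k)=\tfrac{k(a'-1)(b'-1)}2+a'b'\tbinom k2 ,$$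
where the second equality is seen by expanding: both sides are $\frac12(k^2mn-kn-km+k)$.

**Definition (Dyck words and their statistics).** A word is *Dyck* if all its levels are $\ge0$, that is, if the path stays weakly above the diagonal of the rectangle of width $b$ and height $a$. For a Dyck word $w$, let $\lambda=\lambda(w)$ be the partition of unit cells above the path. A cell of $\lambda$ is a pair ($\mathrm E$ before $\mathrm N$), namely the column of $\mathrm E$ and the row of $\mathrm N$, so $|\lambda|=\mathrm{area}(w)$. Let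

* $\mathrm{area}'(w)=M-|\lambda|$;
* $r(w)=\#\{i\ge1:\ell_i=0\}$, the number of returns to the diagonal;
* $\mathrm{dinv}(w)=\#\big\{c\in\lambda:\ \frac{\mathrm{arm}(c)}{\mathrm{leg}(c)+1}\le\frac mn<\frac{\mathrm{arm}(c)+1}{\mathrm{leg}(c)}\big\}$, with arms counted to the east, legs to the south, and a fraction with denominator $0$ read as $+\infty$.

The diagonal cuts the interior of $a+b-k$ cells, so $M$ is the number of cells entirely above it. As all cells of $\lambda$ are among these, $\mathrm{area}'(w)$ is the number of full cells between path and diagonal.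

*Example.* Let $a=b=3$ and $w=\mathrm{NENNEE}$, so $m=n=1$, $k=3$, $M=3$. The first $\mathrm E$ precedes two $\mathrm N$'s, so $\lambda$ has two cells. The lower one has arm $0$, leg $0$ and is counted in $\mathrm{dinv}$, since $0\le1<\infty$. The upper one has arm $0$, leg $1$ and is not counted, since $\frac11>1$ fails. So $\mathrm{dinv}(w)=1$, $\mathrm{area}'(w)=1$, and $r(w)=2$.

Put
$$F(q,t)=\sum_{w\text{ Dyck}}t^{\mathrm{area}'(w)}q^{\mathrm{dinv}(w)}\,\frac{[k]_q}{[r(w)]_q}.$$

**Theorem 2.** Let $a,b\ge1$.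

1. For each residue $\rho$ mod $a'+b'$, the sum defining $S_{a,b}(q,t)$ restricted to words with $\mathrm{ml}_{b,-a}(w)/k\equiv\rho\pmod{a'+b'}$ equals $S_{a,b}(q,t)/(a'+b')$.
2. $S_{a,b}(q,t)=(a'+b')\,(qt)^M\,F(1/t,1/q)$.
3. $S_{a,b}(q,t)=S_{a,b}(t,q)$.
4. At $t=1/q$, each of the $a'+b'$ partial sums in part 1, multiplied by $q^M$, equals $\frac{[k]_q}{[a+b]_q}\binom{a+b}{a}_q$. Equivalently,
$$\sum_{w\ \mathrm{Dyck}}\frac{q^{|\lambda|+\mathrm{dinv}(w)}}{[r(w)]_q}=\frac1{[a+b]_q}\binom{a+b}{a}_q .$$

Parts 1 and 2 are proved from scratch in Sections 3 to 6. Parts 3 and 4, and Theorem 1, use one published theorem, stated as Theorem A in Section 7 and not proved here.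

## 3. The sorted word, up to rotation

The aim of this section is to replace the area of the sorted word by pair counts in $w$ itself.

**Lemma 1.** $\mathrm{area}^*$ is invariant under rotation $w_1w_2\cdots w_L\mapsto w_2\cdots w_Lw_1$.

*Proof.* Since $l_0=l_L$, the set of levels is $\{l_1,\dots,l_L\}$, and rotation translates it by $-l_1$. If $w_1=\mathrm N$, moving it to the end puts all $b$ letters $\mathrm E$ in front of it, so the area rises by $b$, while $\mathrm{ml}$ drops by $l_1=b$. If $w_1=\mathrm E$, the area drops by $a$ (this letter no longer precedes any $\mathrm N$), while $\mathrm{ml}$ rises by $a$. $\square$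

For a word $w$ put $A(w)=\mathrm{area}^*(w)$ and
$$B(w)=\#\{\text{pairs }(\mathrm E,\mathrm N)\text{ of letters, in either order, with }\mathrm{level}(\mathrm E)>\mathrm{level}(\mathrm N)\},$$
$$J(w)=\#\{i<j:\ w_i=\mathrm N,\ w_j=\mathrm E,\ \ell_i=\ell_j\}.$$

**Lemma 2.** $\mathrm{area}^*(\mathrm{sw}^-(w))=B(w)+J(w)$.

*Proof.* **Step 1: pass to a simpler sorted word.** Let $v$ list the letters of $w$ by decreasing level over all levels, positive to negative, with ties from right to left. The sweep map lists the negative levels first, but each of the two blocks in the same order, so $\mathrm{sw}^-(w)$ is a rotation of $v$. By Lemma 1 it suffices to find $\mathrm{area}^*(v)$.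

**Step 2: the area of $v$.** A pair has $\mathrm E$ before $\mathrm N$ in $v$ exactly when the $\mathrm E$ has larger level, or the levels are equal and the $\mathrm E$ stands to the right of the $\mathrm N$ in $w$. So $\mathrm{area}(v)=B(w)+J(w)$.

**Step 3: $\mathrm{ml}(v)=0$.** We must show that every nonempty prefix of $v$ has height $m\,\#\mathrm N-n\,\#\mathrm E\ge0$. Let $c$ be the level of the last letter of the prefix and $c'=c+1$. The prefix consists of all letters of level $\ge c'$ together with a set $T$ of letters of level $c$.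

Sum the increments of $\varphi(x)=\max(x,c')$ along the closed walk $\ell_0,\dots,\ell_L$; the total is $0$. Call "up" the $\mathrm N$-steps with start $<c'\le$ end, and "down" the $\mathrm E$-steps with start $\ge c'>$ end. An $\mathrm N$-step with start $\ge c'$ contributes $m$. An up-step contributes $\text{end}-c'=m-(c'-\text{start})$. An $\mathrm E$-step with end $\ge c'$ contributes $-n$, a down-step $-(\text{start}-c')$, and all other steps $0$. The $\mathrm N$'s of level $\ge c'$ are the first two kinds together. Therefore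
$$m\,\#\mathrm N_{\ge c'}-n\,\#\mathrm E_{\ge c'}=\sum_{\text{up}}(c'-\text{start})+\sum_{\text{down}}(\text{start}-c').$$
The walk is closed, so there are equally many up-steps and down-steps, say $x$ of each. Every up-term is at least $1$ and every down-term is at least $0$. Let $e_c$ be the number of $\mathrm E$'s of level $c$. Each of them starts at $c+n\ge c'$, so it is a down-step, with term $c+n-c'=n-1$. Hence $e_c\le x$. The set $T$ lowers the height by at most $ne_c$, so the height of the prefix is at least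
$$x+(n-1)e_c-ne_c=x-e_c\ge0.\qquad\square$$

Hence
$$S_{a,b}(q,t)=\sum_w q^{A(w)}\,t^{B(w)+J(w)}.\tag{1}$$

## 4. Rotating a word, and why one orbit is not enough

By (1), Theorem 2(1) is a statement about residues of $\min\ell=\mathrm{ml}_{b,-a}(w)/k$. Put $x_i=\ell_i-\min\ell\ge0$. Then $x_0=-\min\ell$ is the shifted start level, and $x_i\equiv x_0+im\pmod{m+n}$, because $-n\equiv m$.

The first thing to try is the cycle-lemma argument: group the words into rotation orbits. Rotating $i$ times produces a word with shifted start level $x_i$. The $L=k(m+n)$ rotations meet each residue mod $m+n$ exactly $k$ times. The statistic $A$ is constant on the orbit by Lemma 1, and so is $B$, because rotation shifts all levels by a common amount. So at $t=1$ the claim of Theorem 2(1) holds orbit by orbit.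

The difficulty is $J$. When $w$ starts with an $\mathrm N$ of shifted level $v$, rotation moves this letter from the first to the last place among the letters of level $v$. So $J$ drops by the number $e_v$ of $\mathrm E$'s of that level. When $w$ starts with an $\mathrm E$ of shifted level $v$, $J$ rises by the number $n_v$ of $\mathrm N$'s of that level. One might hope that the sums $\sum t^J$ over the residue classes of one orbit still agree. They do in Section 1, but not in general.

*Where it breaks.* Take $a=b=4$ ($m=n=1$, classes mod $2$) and $w=\mathrm{NNENNEEE}$, with $x=0,1,2,1,2,3,2,1,0$. Here $n_1=1,n_2=2,n_3=1$ and $e_0=1,e_1=2,e_2=1$. The letters at level $1$ read $\mathrm{NEE}$ and those at level $2$ read $\mathrm{NNE}$, so $J(w)=2+2=4$. The rule above gives, along the rotations: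

| $x_i$ | $0$ | $1$ | $2$ | $1$ | $2$ | $3$ | $2$ | $1$ |
|---|---|---|---|---|---|---|---|---|
| $J$ | $4$ | $2$ | $1$ | $2$ | $1$ | $1$ | $3$ | $4$ |

Even start levels give $t^4+t^3+2t$, odd ones $t^4+2t^2+t$. They differ, so no argument that stays inside one orbit can work.

Now look at $\mathrm{NNNEENEE}$, which has the same numbers $n_v,e_v$ but lies in another orbit. Its $x$ is $0,1,2,3,2,1,2,1,0$, and $J=2+1=3$ at the beginning. The table is:

| $x_i$ | $0$ | $1$ | $2$ | $3$ | $2$ | $1$ | $2$ | $1$ |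
|---|---|---|---|---|---|---|---|---|
| $J$ | $3$ | $1$ | $0$ | $0$ | $2$ | $3$ | $2$ | $3$ |

Even: $t^3+2t^2+1$; odd: $2t^3+t+1$. Adding the two orbits, both classes give $t^4+2t^3+2t^2+2t+1$. So the right unit is the set of *all* words with the same numbers $n_v,e_v$.

## 5. Words of a given type, trees, and a Markov chain

**Definition (type).** For a word $w$ let $n_v,e_v$ be the numbers of letters $\mathrm N$, $\mathrm E$ with $x_i=v$. The *type* of $w$ is $G=(n_v,e_v)_{v}$. Put $d_v=n_v+e_v$ and $V=\{v:d_v>0\}$.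

As $x_0,\dots,x_L$ is a closed walk, $d_v$ is the number of visits to $v$ at times $1,\dots,L$, every visited vertex lies in $V$, and $\min V=0$. Counting the steps ending at $v$ and the steps starting at $v$ gives
$$n_v+e_v=n_{v+m}+e_{v-n}\qquad(v\in\mathbb Z).\tag{2}$$

**Both $A$ and $B$ depend only on the type.** First, $B=\sum_{u>v}e_un_v$. For $A$: the type is rotation invariant, and so is $A$, so we may rotate to start at a point of minimal level, that is, to a Dyck word. There $\mathrm{ml}=0$. If the $j$-th $\mathrm N$ ends at level $x$ and is preceded by $y$ letters $\mathrm E$, then $x=mj-ny$. So $A=\sum y=\frac1n\big(\sum_{j=1}^a mj-\sum_v vn_v\big)$.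

Fix a type $G$ that occurs. For $c\in V$ let $W_c$ be the set of words of type $G$ with $x_0=c$, and let $T_c=\sum_{w\in W_c}t^{J(w)}$. We must understand how $T_c$ depends on $c$.

Regard $G$ as a directed multigraph on $V$: $n_v$ edges $v-m\to v$ labelled $\mathrm N$, and $e_v$ edges $v+n\to v$ labelled $\mathrm E$. By (2) it is balanced, with in-degree and out-degree $d_v$ at $v$. It is strongly connected, because a closed walk uses all its edges. For $w\in W_c$ let $I_v$ be the word formed by the letters of level $v$ ($x$-scale), from left to right. Then $J(w)$ is the total number of pairs ($\mathrm N$ before $\mathrm E$) in the words $I_v$. So we want to know which families $(I_v)$ come from words.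

**Lemma 3.** The map $w\mapsto(I_v)_{v\in V}$ is a bijection from $W_c$ onto the families of words $I_v$ with $n_v$ $\mathrm N$'s and $e_v$ $\mathrm E$'s that satisfy the following. For $v\ne c$ let $\pi(v)=v-m$ if $I_v$ starts with $\mathrm N$ and $\pi(v)=v+n$ if it starts with $\mathrm E$; then iterating $\pi$ from any $v$ leads to $c$.

*Example.* For the type of $\mathrm{NNENNEEE}$ and $c=0$: $I_0=\mathrm E$, $I_3=\mathrm N$. If $I_1$ started with $\mathrm E$, we would have $\pi(1)=2$, $\pi(2)\in\{1,3\}$, $\pi(3)=2$, and $0$ would never be reached. So $I_1=\mathrm{NEE}$. Likewise $I_2$ cannot start with $\mathrm E$, for then $\pi(2)=3$ and $\pi(3)=2$. So $I_2\in\{\mathrm{NNE},\mathrm{NEN}\}$, giving exactly the two Dyck words of Section 4, with $T_0=t^4+t^3$.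

*Proof.* **Step 1: families coming from words have the tree property.** Let $w\in W_c$ and $v\ne c$. Since $x_0=c\neq v$, the first letter of $I_v$ is the step that makes the first visit to $v$. So $\pi(v)$ is the point visited just before, and its first visit (time $0$ included) is strictly earlier. First-visit times strictly decrease along $\pi$, so the iteration reaches the vertex with first-visit time $0$, which is $c$.

**Step 2: injectivity.** Walk backwards from $x_L=x_0=c$. At the current vertex $v$, the step by which the walk arrived is the last letter of $I_v$ not yet used. It tells us where we came from. So the family determines $w$.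

**Step 3: the backward procedure stops at $c$.** Given a family with the tree property, run this procedure: from the current vertex $v$, use the last unused letter of $I_v$ and move to $v-m$ or $v+n$. Stop when the current vertex has no unused letter. Suppose it stops at $v\ne c$. All $d_v$ letters of $I_v$ have been used, so we left $v$ $d_v$ times (backwards) and have arrived at $v$ $d_v+1$ times. Each arrival used a different edge of $G$ out of $v$, but the out-degree is $d_v$ by (2), a contradiction. So it stops at $c$, with all letters of $I_c$ used.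

**Step 4: all letters are used.** Suppose some $I_v$ has an unused letter. Then $v\ne c$, and since letters are used from the last to the first, the *first* letter of $I_v$ is unused. So $u=\pi(v)$ has an unused out-edge. The backward walk is closed (from $c$ to $c$), so at each vertex the number of used in-edges equals the number of used out-edges. As in-degree and out-degree of $u$ agree, $I_u$ has an unused letter. Iterating, we reach $c$, which has none: a contradiction.

So the procedure gives a word with all letters used, start $c$ and the given $I_v$. Its visited set is $V$, with minimum $0$, so the level scale is the $x$-scale and the type is $G$. $\square$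

**From families to trees.** The purpose of this step is to sum the weight over all families. Words with $n$ $\mathrm N$'s and $e$ $\mathrm E$'s, weighted by $t^{\#(\mathrm N\text{ before }\mathrm E)}$, sum to $\binom{n+e}{n}_t$. An initial $\mathrm N$ precedes all $e$ letters $\mathrm E$, and an initial $\mathrm E$ adds no pair. So the words starting with $\mathrm N$ sum to $t^e\binom{n+e-1}{n-1}_t=\frac{t^e[n]_t}{[n+e]_t}\binom{n+e}n_t$, and those starting with $\mathrm E$ to $\binom{n+e-1}{n}_t=\frac{[e]_t}{[n+e]_t}\binom{n+e}n_t$. Let $t>0$, $t\neq1$ be real and define, for $v\in V$,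
$$P(v,v-m)=\frac{t^{e_v}[n_v]_t}{[d_v]_t},\qquad P(v,v+n)=\frac{[e_v]_t}{[d_v]_t},$$
all other entries being $0$. The two entries in a row sum to $1$, since $t^e[n]_t+[e]_t=[n+e]_t$. The entry $P(v,u)$ is positive exactly when $G$ has an edge $u\to v$. As $G$ is strongly connected, $P$ is an irreducible stochastic matrix on $V$. In Lemma 3 the letters of $I_c$ are unrestricted and, for $v\ne c$, only the first letter of $I_v$ matters. Hence
$$T_c=\Big(\prod_{v\in V}\tbinom{d_v}{n_v}_t\Big)\,\tau_c,\qquad \tau_c=\sum_{\text{trees }\pi\text{ rooted at }c}\ \prod_{v\ne c}P(v,\pi(v)),$$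
where a tree rooted at $c$ is a map $\pi:V\setminus\{c\}\to V$ whose iterates from any vertex lead to $c$.

The quantities $\tau_c$ are the ones in the Markov chain tree theorem, which we now prove.

**Lemma 4.** $(\tau_c)_{c\in V}$ is a stationary vector: $\sum_v\tau_vP(v,c)=\tau_c$.

*Proof.* Consider the sum of $\prod_{v\in V}P(v,\phi(v))$ over all maps $\phi:V\to V$ whose functional graph is connected with its cycle passing through $c$. Deleting the edge out of $c$ leaves a tree rooted at $c$; conversely any such tree together with any value $\phi(c)$ occurs. So the sum is $\tau_c\sum_uP(c,u)=\tau_c$. Instead delete the cycle edge $v\to c$ into $c$. What is left is a tree rooted at $v$; conversely, any tree rooted at any $v$, together with the edge $v\to c$, gives such a $\phi$, and $\phi$ determines $v$. So the sum is $\sum_v\tau_vP(v,c)$. $\square$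

A stationary vector of an irreducible stochastic matrix is unique up to a scalar. It therefore suffices to *exhibit* one, and it turns out to be explicit.

**Lemma 5.** Let $f(v)=\sum_{i\ge0}e_{v-im}$. Then $\mu(v)=[d_v]_t\,t^{-f(v)}$ is stationary for $P$. For every residue class $\rho$ mod $m+n$, $\ \sum_{v\equiv\rho}\mu(v)=t^{-k}[k]_t$.

*Proof.* **Step 1: three difference equations for $f$.** Let $g(v)=\sum_{i\ge0}n_{v+m-in}$ and write $\Delta_sh(v)=h(v)-h(v-s)$. By telescoping, $\Delta_mf(v)=e_v$ and $\Delta_ng(v)=n_{v+m}$. By (2),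
$$\Delta_n\Delta_mf(v)=e_v-e_{v-n}=n_{v+m}-n_v=\Delta_m\Delta_ng(v).$$
So $\Delta_m(f-g)$ is $n$-periodic. It vanishes for $v\ll0$, hence identically. Then $f-g$ is $m$-periodic and vanishes for $v\ll0$, so $f=g$. Therefore
$$f(v)-f(v-m)=e_v,\qquad f(v)-f(v-n)=n_{v+m},$$
and, applying the second equation at $v-m$ and adding the first,
$$f(v)-f(v-m-n)=e_v+n_v=d_v.$$

**Step 2: stationarity.** Mass flows into $v$ only from $v+m$ and $v-n$ (terms with these outside $V$ are $0$). So
$$\mu(v+m)P(v+m,v)+\mu(v-n)P(v-n,v)=t^{-f(v+m)+e_{v+m}}[n_{v+m}]_t+t^{-f(v-n)}[e_{v-n}]_t .$$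
By Step 1, $f(v+m)-e_{v+m}=f(v)$ and $f(v-n)=f(v)-n_{v+m}$. So this equals
$$t^{-f(v)}\big([n_{v+m}]_t+t^{n_{v+m}}[e_{v-n}]_t\big)=t^{-f(v)}[n_{v+m}+e_{v-n}]_t=t^{-f(v)}[d_v]_t=\mu(v),$$
where the third expression is rewritten by (2).

**Step 3: the class sums telescope.** Since $[d_v]_t=\frac{1-t^{d_v}}{1-t}$ and $d_v-f(v)=-f(v-m-n)$,
$$\mu(v)=\frac{t^{-f(v)}-t^{-f(v-m-n)}}{1-t}$$
for every integer $v$ (both sides are $0$ if $v\notin V$). The sum over a residue class mod $m+n$ is therefore $\frac{t^{-f(\infty)}-1}{1-t}$, where $f(-\infty)=0$ and $f(\infty)$ is the value for large $v$. This value is well defined: for large $v$, $e_v=n_{v+m}=0$, so $f$ is invariant under shifts by $m$ and by $n$, hence constant, because $\gcd(m,n)=1$. For large $v$, $f(v)$ counts the $\mathrm E$'s with level $\equiv v$ mod $m$. Summing over the $m$ residues, $mf(\infty)=b=km$, so $f(\infty)=k$. Finally $\frac{t^{-k}-1}{1-t}=t^{-k}[k]_t$. $\square$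

*Check.* For the type of Section 4: $d_0,\dots,d_3=1,3,3,1$ and $f(0),\dots,f(3)=1,3,4,4$. So $\mu=(t^{-1},[3]_tt^{-3},[3]_tt^{-4},t^{-4})$. With the factor $t^5+t^4$ this gives $T_0=t^4+t^3$, $T_1=[3]_t(t^2+t)$, $T_2=[3]_t(t+1)$, $T_3=t+1$, in agreement with the two tables.

**Proof of Theorem 2(1).** By Lemmas 4 and 5 and uniqueness, $T_c=\kappa_G\,\mu(c)$ with $\kappa_G$ independent of $c$. So $\sum_{c\equiv\rho}T_c=\kappa_Gt^{-k}[k]_t$ for every residue $\rho$. Since $x_0=-\mathrm{ml}_{b,-a}(w)/k$, and $A,B$ depend only on $G$, multiplying by $q^At^B$ and summing over types shows that all $m+n$ partial sums of (1) are equal. This holds for all real $t>0$, $t\ne1$; both sides are Laurent polynomials in $t$ with coefficients that are Laurent polynomials in $q$, so it holds identically. $\square$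

**Reduction to Dyck words.** The set $W_0$ consists of the Dyck words of type $G$. We compare $T_0$ with $\sum_cT_c$. An $\mathrm N$ ending at $0$ would start at $-m<0$, so $n_0=0$. Hence $f(0)=e_0=d_0=r$, the number of returns, common to all Dyck words of type $G$, and $\mu(0)=[r]_tt^{-r}$. So $T_0=\kappa_G[r]_tt^{-r}$ and $\sum_cT_c=(m+n)\kappa_Gt^{-k}[k]_t$, that is,
$$\sum_cT_c=(m+n)\,t^{r-k}\frac{[k]_t}{[r]_t}\,T_0,$$
for all real $t>0$, $t\ne1$, hence as rational functions. For a Dyck word $A=|\lambda|$. Summing over types,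
$$S_{a,b}(q,t)=(m+n)\sum_{w\text{ Dyck}}q^{|\lambda|}\,t^{B(w)+J(w)}\;t^{\,r(w)-k}\,\frac{[k]_t}{[r(w)]_t}.\tag{3}$$

*Check.* For $a=b=2$: $\mathrm{NNEE}$ has $|\lambda|=0$, $B=0$, $J=1$, $r=1$ and gives $t\cdot t^{-1}[2]_t=1+t$. $\mathrm{NENE}$ has $|\lambda|=1$, $B=J=0$, $r=2$ and gives $q$. Twice the sum is $2(1+q+t)$.

## 6. Crossing counts turn $B+J$ into $M-\mathrm{dinv}$

**Lemma 6.** For a Dyck word $w$: $B(w)+J(w)=M-\mathrm{dinv}(w)$.

*Example.* For $w=\mathrm{NENNEE}$ the levels are $1,0,1,2,1,0$. Here $B=0$, and $J=2$ (two $\mathrm N$'s before the $\mathrm E$ of level $1$), while $M-\mathrm{dinv}=3-1=2$.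

*Proof.* **Step 1: $\mathrm{dinv}$ in terms of levels.** Consider the cell given by $\mathrm E$ at position $i$ and $\mathrm N$ at position $j>i$. Its arm and leg are the numbers of $\mathrm E$'s and $\mathrm N$'s strictly between. So
$$\mathrm{end}(\mathrm N)-\mathrm{end}(\mathrm E)=m(\mathrm{leg}+1)-n\,\mathrm{arm},\qquad \mathrm{start}(\mathrm N)-\mathrm{start}(\mathrm E)=m\,\mathrm{leg}-n(\mathrm{arm}+1).$$
Hence $\mathrm{dinv}$ counts the pairs ($\mathrm E$ before $\mathrm N$) with $\mathrm{end}(\mathrm N)\ge\mathrm{end}(\mathrm E)$ and $\mathrm{start}(\mathrm N)<\mathrm{start}(\mathrm E)$; the convention for $\mathrm{leg}=0$ agrees, since then the second condition always holds. The remaining cells have $\mathrm{end}(\mathrm N)<\mathrm{end}(\mathrm E)$ ($\alpha$ of them) or $\mathrm{start}(\mathrm N)\ge\mathrm{start}(\mathrm E)$ ($\gamma$ of them). Both cannot happen, because the difference of ends exceeds the difference of starts by $m+n$. So $|\lambda|=\alpha+\mathrm{dinv}+\gamma$.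

**Step 2: restate the claim.** By definition $B+J=\alpha+\#\{\mathrm N\text{ before }\mathrm E:\mathrm{end}(\mathrm N)\le\mathrm{end}(\mathrm E)\}$. Since $\alpha+\mathrm{dinv}=|\lambda|-\gamma$, the lemma is equivalent to $\Lambda(w)=M-|\lambda|$, where
$$\Lambda(w)=\#\{\mathrm N\text{ before }\mathrm E:\mathrm{end}(\mathrm N)\le\mathrm{end}(\mathrm E)\}-\#\{\mathrm E\text{ before }\mathrm N:\mathrm{start}(\mathrm N)\ge\mathrm{start}(\mathrm E)\}.$$
We prove this by induction on $|\lambda|$.

**Step 3: base case $w=\mathrm N^a\mathrm E^b$, $\lambda=\emptyset$.** The $\mathrm N$'s end at $mi$ ($1\le i\le a$). Since $ma=nb$, the $\mathrm E$'s end at $nj$ ($0\le j\le b-1$). So $\Lambda=\#\{(i,j):mi\le nj\}$. Pairs with $i=a$ or $j=0$ do not satisfy the inequality. Among the $(a-1)(b-1)$ pairs with $1\le i\le a-1$, $1\le j\le b-1$, exactly $k-1$ satisfy $mi=nj$, namely $(ns,ms)$ with $1\le s\le k-1$. The map $(i,j)\mapsto(a-i,b-j)$ exchanges the two strict inequalities. So $\Lambda=\frac{(a-1)(b-1)+k-1}2=M$.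

**Step 4: one box at a time.** If $\lambda\ne\emptyset$, then $w$ contains a factor $\mathrm{EN}$. Replacing it by $\mathrm{NE}$ gives a Dyck word with $|\lambda|$ smaller by $1$. It suffices to show that this raises $\Lambda$ by $1$. Let the levels at the factor be $p,\ p-n,\ p-n+m$ before and $p,\ p+m,\ p+m-n$ after. So the $\mathrm E$ changes from (start $p$, end $p-n$) to (start $p+m$, end $p+m-n$), and the $\mathrm N$ from (start $p-n$, end $p-n+m$) to (start $p$, end $p+m$). The pair itself contributes $0$ before, since $p-n<p$, and $0$ after, since $p+m>p+m-n$.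

*Letters preceding the factor.* An earlier $\mathrm N$ paired with the $\mathrm E$ is counted if its end is $\le p-n$ before, $\le p-n+m$ after. An earlier $\mathrm E$ paired with the $\mathrm N$ is counted (negatively) if its start is $\le p-n$ before, $\le p$ after. The change is
$$\#\{\mathrm N:\ p-n<\mathrm{end}\le p-n+m\}-\#\{\mathrm E:\ p-n<\mathrm{start}\le p\}.$$
These are the $\mathrm N$-steps that cross the gap between $p-n$ and $p-n+1$ upward and the $\mathrm E$-steps that cross it downward. So this is the net number of upcrossings of that gap by the initial part of the path, from $0$ to $p$. It equals $1$, since $0\le p-n<p$, where $p-n\ge0$ because $w$ is Dyck.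

*Letters following the factor.* A later $\mathrm E$ paired with the $\mathrm N$ is counted if its end is $\ge p-n+m$ before, $\ge p+m$ after. A later $\mathrm N$ paired with the $\mathrm E$ is counted (negatively) if its start is $\ge p$ before, $\ge p+m$ after. The change is
$$\#\{\mathrm N:\ p\le\mathrm{start}<p+m\}-\#\{\mathrm E:\ p-n+m\le\mathrm{end}<p+m\},$$
the net number of upcrossings of the gap between $p+m-1$ and $p+m$ by the final part of the path, from $p+m-n$ to $0$. Both endpoints are below $p+m$, so it equals $0$. In total $\Lambda$ rises by $1$. $\square$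

**Proof of Theorem 2(2).** Since $[k]_{1/t}=t^{1-k}[k]_t$, we have $t^{r-k}[k]_t/[r]_t=[k]_{1/t}/[r]_{1/t}$. Then (3) and Lemma 6 give
$$S_{a,b}(q,t)=(m+n)\sum_{w\text{ Dyck}}q^{M-\mathrm{area}'(w)}\,t^{M-\mathrm{dinv}(w)}\frac{[k]_{1/t}}{[r(w)]_{1/t}}=(m+n)(qt)^MF(1/t,1/q).\qquad\square$$

In particular
$$S_{a,b}(q,1/q)=(m+n)\,F(q,1/q).\tag{4}$$

*Check.* For $a=2$, $b=3$ we have $k=1$, $m=3$, $n=2$, $M=1$. The Dyck words are $\mathrm{NNEEE}$ ($\mathrm{area}'=1$, $\mathrm{dinv}=0$) and $\mathrm{NENEE}$ ($\mathrm{area}'=0$, one cell with arm and leg $0$, so $\mathrm{dinv}=1$). So $F=t+q$ and $S_{2,3}=5(q+t)$. Then $q\,S_{2,3}(q,1/q)=5(1+q^2)$, and Theorem 1 predicts $\frac5{[5]_q}\binom52_q=5\,\frac{[4]_q}{[2]_q}=5(1+q^2)$.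

What remains is to evaluate $F(q,1/q)$. In the example $a=b=2$ the left side in Theorem 2(4) is $1+\frac{q^2}{1+q}$: the denominators $[r(w)]_q$ must be dealt with.

## 7. Plethysm, the operators $Q_{km,kn}$, and the shuffle theorem

**Definition (plethystic notation).** $\Lambda$ denotes the ring of symmetric functions in $X$ over $\mathbb Q(q,t)$, generated by the power sums $p_j$. For an expression $Z$ in $X,q,t,u,z,\dots$, $p_j[Z]$ is obtained by replacing $X$ by $p_j$ and each variable by its $j$-th power; $p_j[-Z]=-p_j[Z]$. For $\psi\in\Lambda$, $\psi[Z]$ is obtained by writing $\psi$ in the $p_j$ and replacing $p_j$ by $p_j[Z]$.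

For example, $p_j[X[k]_q]=p_j\frac{1-q^{kj}}{1-q^j}$. We use $\sum_ih_i[Z]z^i=\exp\sum_jp_j[Z]\frac{z^j}j$ and $\sum_ie_i[Z](-z)^i=\exp\big(-\sum_jp_j[Z]\frac{z^j}j\big)$. The sign $|_{z^j}$ means "coefficient of $z^j$".

Put $\mathcal M=(1-q)(1-t)$. The following definitions are from F. Bergeron, A. Garsia, E. Leven and G. Xin, *Compositional $(km,kn)$-shuffle conjectures*, IMRN 2016 (no. 14), 4229–4270, cited below as [BGLX].

**Definition (the operators).** For $j\ge0$,
$$D_j\psi[X]=\psi[X+\mathcal M/z]\sum_{i\ge0}(-z)^ie_i[X]\,\Big|_{z^j},\qquad Q_{1,j}=D_j,\qquad Q_{0,1}=-e_1\ \text{(multiplication)}.$$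
For coprime $m,n\ge1$ write $(m,n)=(x,y)+(x',y')$ with nonnegative integer vectors and $xy'-x'y=1$, and set
$$Q_{m,n}=\tfrac1{\mathcal M}[Q_{x',y'},Q_{x,y}],\qquad Q_{km,kn}=\tfrac1{\mathcal M}[Q_{(k-1)m+x',(k-1)n+y'},\,Q_{x,y}]\quad(k\ge2).$$

*Why this makes sense.* The condition reads $xn-my=1$ with $0\le x\le m$, $0\le y\le n$. If $m=1$, then $x=0$ is impossible, so $x=1$, $y=n-1$, $(x',y')=(0,1)$. If $m\ge2$, then $x$ is the inverse of $n$ mod $m$ in $\{1,\dots,m-1\}$, and $y=(xn-1)/m\in[0,n-1]$. So the splitting is unique, both vectors are coprime, and for $m\ge2$ both first coordinates are between $1$ and $m-1$; the recursion terminates. For $m=1$ the recursion agrees with $Q_{1,n}=D_n$: the substitution gives $D(z)e_1=(e_1+\mathcal M/z)D(z)$ for $D(z)=\sum_j D_jz^j$, so $[D_j,e_1]=\mathcal MD_{j+1}$, and $\frac1{\mathcal M}[-e_1,D_{n-1}]=D_n$. For $k\ge2$ the vector $((k-1)m+x',(k-1)n+y')$ has determinant $my'-nx'=xy'-x'y=1$ with $(m,n)$, so it is coprime. Example: $Q_{1,1}\cdot1=D_1\cdot1=-e_1$.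

**Definition ($\theta_j$ and the map $\psi\mapsto\psi^{(km,kn)}$).** Let $\theta_j=\frac{qt}{qt-1}h_j\big[X(\frac1{qt}-1)\big]$ and $\theta_\lambda=\prod_i\theta_{\lambda_i}$. Since $\theta_j$ is a nonzero multiple of $p_j$ plus a polynomial in $p_1,\dots,p_{j-1}$, the $\theta_\lambda$ with $\lambda\vdash k$ form a basis in degree $k$. For $\psi=\sum_\lambda c_\lambda\theta_\lambda$ homogeneous of degree $k$ put
$$\psi^{(km,kn)}=\sum_\lambda c_\lambda\prod_iQ_{m\lambda_i,n\lambda_i},$$
with factors in weakly decreasing order of $\lambda_i$. This is linear in $\psi$.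

**Definition (the operators $C_j$).** For $j\geq 1$,
$$C_j\psi[X]=(-\tfrac1q)^{j-1}\,\psi\big[X-\tfrac{1-1/q}z\big]\sum_{i\ge0}z^ih_i[X]\,\Big|_{z^j},\qquad C_\alpha=C_{\alpha_1}\cdots C_{\alpha_l}\cdot1$$
for a composition $\alpha=(\alpha_1,\dots,\alpha_l)$.

*Example.* $C_1\cdot1=h_1=p_1$, and $\theta_1=\frac{qt}{qt-1}\cdot\frac{1-qt}{qt}p_1=-p_1$. So $(C_1)^{(1,1)}\cdot1=-Q_{1,1}\cdot1=e_1$.

**Definition (parking functions).** A parking function on a Dyck path $w$ in the rectangle of width $km$ and height $kn$ is a labelling of its north steps by the cars $1,\dots,kn$, increasing up columns. The north step starting at the lattice point $(i,j)$ has rank $kmj-kni+\lfloor i/m\rfloor$. Put $\mathrm{area}'(PF)=\mathrm{area}'(w)$. Let $\mathrm{tdinv}(PF)$ be the number of pairs of cars $i<j$ with $\mathrm{rank}(i)<\mathrm{rank}(j)<\mathrm{rank}(i)+km$, let $\mathrm{maxtdinv}(w)$ be its maximum over parking functions on $w$, and let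
$$\mathrm{dinv}(PF)=\mathrm{dinv}(w)+\mathrm{tdinv}(PF)-\mathrm{maxtdinv}(w).$$
Finally $\mathrm{ides}(PF)$ is the descent set of the inverse of the word of cars read by decreasing rank.

*The ranks are distinct and increase up columns.* A north step starting at $(i,j)$ has $j\le kn-1$ and $mj-ni\ge0$, so $0\le i<km$ and $0\le\lfloor i/m\rfloor<k$. Hence the rank $k(mj-ni)+\lfloor i/m\rfloor$ determines both $mj-ni$ and $\lfloor i/m\rfloor$. The class of $ni$ mod $m$ determines $i$ mod $m$; so $i$, and then $j$, are determined. Moving up one step in a column raises the rank by $km$.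

*Example.* Let $m=n=1$, $k=2$. The north steps of $\mathrm{NENE}$ start at $(0,0)$ and $(1,1)$, with ranks $0$ and $1$. With cars $1,2$ in this order, $\mathrm{tdinv}=1=\mathrm{maxtdinv}$, the word is $21$, and $\mathrm{ides}=\{1\}$. With cars $2,1$, $\mathrm{tdinv}=0$, the word is $12$, and $\mathrm{ides}=\emptyset$.

Let $\mathbf F_S$ denote the fundamental quasisymmetric function of degree $kn$ indexed by $S\subseteq\{1,\dots,kn-1\}$. These are linearly independent, and $s_\mu=\sum_T\mathbf F_{\mathrm{Des}(T)}$ over standard tableaux $T$ of shape $\mu$, where $i\in\mathrm{Des}(T)$ if $i+1$ lies in a lower row than $i$ (English notation).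

**Theorem A.** For coprime $m,n\ge1$, $k\ge1$ and every composition $\alpha\models k$,
$$(-1)^{k(n+1)}\,C_\alpha^{(km,kn)}\cdot1=\sum_{PF}t^{\mathrm{area}'(PF)}q^{\mathrm{dinv}(PF)}\,\mathbf F_{\mathrm{ides}(PF)},$$
the sum being over parking functions on Dyck paths in the rectangle of width $km$ and height $kn$ whose returns to the diagonal are given by $\alpha$.

This is the compositional $(km,kn)$-shuffle theorem. It was conjectured in [BGLX] and proved by A. Mellit, *Toric braids and $(m,n)$-parking functions*, Duke Math. J. 170 (2021), 4123–4169. We use it as an external input; below only its sum over all $\alpha\models k$ with a fixed number of parts is needed.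

**Extracting Dyck words.** The aim is to remove the cars. Take the scalar product with $e_{kn}$. For a symmetric function this is the coefficient of $s_{1^{kn}}$. It is also the coefficient of $\mathbf F_{\{1,\dots,kn-1\}}$, because only the one-column shape has a standard tableau with full descent set. Full $\mathrm{ides}$ means that $i+1$ is read before $i$ for all $i$, so that the cars increase with rank. Each path has exactly one such labelling, and it is a parking function because ranks increase up columns. In it every pair of cars whose ranks differ by less than $km$ is counted by $\mathrm{tdinv}$, so it attains the maximum and $\mathrm{dinv}(PF)=\mathrm{dinv}(w)$. Hence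
$$(-1)^{k(n+1)}\big\langle C_\alpha^{(km,kn)}\cdot1,\,e_{kn}\big\rangle=\sum_{w\text{ Dyck, returns }\alpha}t^{\mathrm{area}'(w)}q^{\mathrm{dinv}(w)}.\tag{5}$$

## 8. The weights $1/[r]_q$ assemble a power sum

In $F$ a path with returns $\alpha$ carries the weight $[k]_q/[\ell(\alpha)]_q$, where $\ell(\alpha)$ is the number of parts. So by (5) we need the corresponding combination of the $C_\alpha$. It is surprisingly simple.

**Lemma 7.** $\displaystyle\sum_{\alpha\models k}\frac{[k]_q}{[\ell(\alpha)]_q}\,C_\alpha=(-1)^{k-1}p_k.$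

*Example ($k=2$).* $C_2\cdot 1=-\frac1qh_2$ and $C_1C_1\cdot1=C_1h_1=h_1^2-(1-\frac1q)h_2$. So $(1+q)C_{(2)}+C_{(1,1)}=-\frac{h_2}q-h_2+h_1^2-h_2+\frac{h_2}q=h_1^2-2h_2=-p_2$.

*Proof.* **Step 1: a generating function for the sums over $\ell(\alpha)=r$.** Write $(z;q)_r=\prod_{i=0}^{r-1}(1-zq^i)$. As $e_N\big[X\frac{1-z}{1-q}\big]$ is a polynomial in $z$ of degree $\le N$, we may define $E_{N,r}$ by
$$e_N\Big[X\frac{1-z}{1-q}\Big]=\sum_{r=0}^N\frac{(z;q)_r}{(q;q)_r}E_{N,r},\qquad E_r(u)=\sum_Nu^NE_{N,r}.$$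
Setting $z=1$ kills all terms with $r\ge1$ and gives $E_0(u)=1$. We shall show that $E_{k,r}=\sum_{\ell(\alpha)=r}C_\alpha$. Put $z=q^j$, $j\ge1$. Since $(q^j;q)_r/(q;q)_r=\binom{j+r-1}{r}_q$,
$$\Phi_j:=\sum_Nu^Ne_N[X[j]_q]=\prod_{i=0}^{j-1}\Big(\sum_se_s(uq^i)^s\Big)=\sum_r\tbinom{j+r-1}{r}_qE_r(u).$$
Put also $\Phi_0=1$.

**Step 2: apply $\hat C=\sum_{i\ge1}u^iC_i$ to $\Phi_j$.** Let $y=-u/q$. The substitution $p_i\mapsto p_i-(1-q^{-i})z^{-i}$ multiplies $\sum_se_s\omega^s=\exp\sum_i(-1)^{i-1}p_i\frac{\omega^i}i$ by $\frac{1+\omega/(qz)}{1+\omega/z}$. Taking the product over $\omega=uq^i$, $0\le i\le j-1$, it multiplies $\Phi_j$ by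
$$\frac{1+u/(qz)}{1+uq^{j-1}/z}=\frac{1-y/z}{1-yq^j/z}=1+\sum_{i\ge1}(y/z)^i\,q^{j(i-1)}(q^j-1).$$
Since $u^i(-1/q)^{i-1}=-q\,y^i$, taking the coefficient of $z^i$ and collecting the total index $s$ of $h_s$ gives
$$\hat C\Phi_j=-q\,\Phi_j\sum_{s\ge1}y^sh_s\Big(1+\sum_{i=1}^{s-1}q^{j(i-1)}(q^j-1)\Big)=-q\,\Phi_j\sum_{s\ge1}y^sh_s\,q^{j(s-1)},$$
because the inner sum telescopes to $q^{j(s-1)}-1$. As $yq^j=-uq^{j-1}$,
$$\hat C\Phi_j=-q^{1-j}\,\Phi_j\Big(\sum_{s\ge0}(-uq^{j-1})^sh_s-1\Big)=q^{1-j}(\Phi_j-\Phi_{j-1}),$$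
since $\sum_s(-\omega)^sh_s$ is the inverse of $\sum_se_s\omega^s$, the last factor of $\Phi_j$ at $\omega=uq^{j-1}$.

**Step 3: deduce $\hat CE_r(u)=E_{r+1}(u)$.** The $q$-Pascal rule $\binom Nr_q-\binom{N-1}r_q=q^{N-r}\binom{N-1}{r-1}_q$ with $N=j+r-1$ gives $\Phi_j-\Phi_{j-1}=q^{j-1}\sum_{r\ge1}\binom{j+r-2}{r-1}_qE_r(u)$. For $j=1$ this reads $\sum_{r\ge0}E_r-1=\sum_{r\ge1}E_r$, which is right. So $\hat C\Phi_j=\sum_{r\ge0}\binom{j+r-1}r_qE_{r+1}(u)$, and therefore
$$\sum_{r\ge0}\tbinom{j+r-1}r_q\big(\hat CE_r(u)-E_{r+1}(u)\big)=0\qquad\text{for all }j\ge1.$$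
In each $u$-degree the sum is finite, and $\binom{j+r-1}r_q=(q^j;q)_r/(q;q)_r$ is a polynomial in $q^j$ of degree exactly $r$. A polynomial vanishing at all the points $q^j$ is zero, and polynomials of distinct degrees are independent. Hence $\hat CE_r(u)=E_{r+1}(u)$ for every $r$. So $E_r(u)=\hat C^r\cdot1$, and $E_{k,r}=\sum_{\alpha\models k,\ \ell(\alpha)=r}C_\alpha$.

**Step 4: let $z\to1$.** Divide $e_k\big[X\frac{1-z}{1-q}\big]=\sum_{r\ge1}\frac{(z;q)_r}{(q;q)_r}E_{k,r}$ by $1-z$ and let $z\to1$. Expand the left side in power sums: a product of $\ell$ power sums carries $\ell$ factors $1-z^{i}$, so only $(-1)^{k-1}\frac{p_k}k\frac{1-z^k}{1-q^k}$ survives. On the right $\frac{(z;q)_r}{1-z}\to(q;q)_{r-1}$. So $(-1)^{k-1}\frac{p_k}{1-q^k}=\sum_r\frac{E_{k,r}}{1-q^r}$. Multiply by $1-q^k$. $\square$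

Multiply (5) by $[k]_q/[\ell(\alpha)]_q$ and sum over $\alpha$; a path with returns $\alpha$ has $r(w)=\ell(\alpha)$. By linearity of $\psi\mapsto\psi^{(km,kn)}$ and Lemma 7,
$$F(q,t)=(-1)^{k(n+1)}\Big\langle\big((-1)^{k-1}p_k\big)^{(km,kn)}\cdot1,\;e_{kn}\Big\rangle.\tag{6}$$

**Proof of Theorem 2(3).** The element $p_k$ does not involve $q,t$, and $\mathcal M$, $D_j$, all $Q$'s and all $\theta_j$ are unchanged under exchanging $q$ and $t$. So the right side of (6) is symmetric, and $F(q,t)=F(t,q)$. By Theorem 2(2), $S_{a,b}(t,q)=(m+n)(qt)^MF(1/q,1/t)=(m+n)(qt)^MF(1/t,1/q)=S_{a,b}(q,t)$. $\square$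

**Collapse at $t=1/q$.** We now show that at $t=1/q$ only the term $\theta_k$ of $p_k$ matters. Let $u=1/(qt)$ and $\eta_j=h_j[X(u-1)]$. Since $\frac{qt}{qt-1}=\frac1{1-u}$, we have $\eta_j=(1-u)\theta_j$. Taking the logarithm in $\sum_j\eta_jz^j=\exp\sum_jp_j(u^j-1)\frac{z^j}j$ and comparing coefficients of $z^k$,
$$\frac{u^k-1}k\,p_k=\eta_k+\sum_{\ell(\lambda)\ge2}c'_\lambda\,\eta_\lambda$$
with rational constants $c'_\lambda$, the sum being over partitions $\lambda\vdash k$. So
$$p_k=\frac{k(1-u)}{u^k-1}\,\theta_k+\sum_{\ell(\lambda)\ge2}\frac{k\,c'_\lambda(1-u)^{\ell(\lambda)}}{u^k-1}\,\theta_\lambda .$$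
As $u\to1$ the first coefficient tends to $-1$ and all others to $0$. The operators $Q$ stay regular at $t=1/q$: the coefficients of $D_j$ are polynomials in $q,t$, only powers of $\mathcal M$ are inverted, and $\mathcal M|_{t=1/q}=(1-q)(1-q^{-1})\ne0$. Hence (6) becomes
$$F(q,1/q)=(-1)^{k(n+1)}(-1)^{k-1}(-1)\,\langle Q_{km,kn}\cdot1,e_{kn}\rangle\big|_{t=1/q}=(-1)^{kn}\langle Q_{km,kn}\cdot1,e_{kn}\rangle\big|_{t=1/q}.\tag{7}$$

## 9. A commutation relation that evaluates $Q_{km,kn}\cdot1$

Set $t=1/q$ and $y_j=p_j/(1-q^j)$. The operator $Q_{km,kn}$ is an iterated commutator. We embed the $D_j$ into a larger family that is closed under commutators, so that iterated commutators become single operators.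

**Definition (the operators $U^{(m)}_n$).** For any integer $m\ge1$ let
$$U^{(m)}(z)=\sum_nU^{(m)}_nz^n=\frac1{1-q^{-m}}\exp\Big(\sum_{j\ge1}(q^{mj}-1)\frac{y_jz^j}j\Big)\,\sigma_z^{(m)},\qquad\sigma_z^{(m)}:\ y_j\mapsto y_j+(1-q^{-mj})z^{-j},$$
where the substitution acts first. Let $U^{(0)}_n=y_n$ (multiplication) for $n\ge1$.

*The case $m=1$.* We have $-p_j=(q^j-1)y_j$, so the exponential is $\sum_i(-z)^ie_i$. The substitution $p_j\mapsto p_j+(1-q^j)(1-q^{-j})z^{-j}$ means $y_j\mapsto y_j+(1-q^{-j})z^{-j}$. So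
$$D_j=(1-q^{-1})\,U^{(1)}_j,\qquad Q_{0,1}=-e_1=(q-1)\,U^{(0)}_1.$$

**Lemma 8.** For $m,m'\ge0$ not both zero and $n,n'\ge0$ (with $n\ge1$ if $m=0$, and $n'\ge1$ if $m'=0$),
$$[U^{(m)}_n,U^{(m')}_{n'}]=(q^{-m'n}-q^{-mn'})\,U^{(m+m')}_{n+n'}.$$

*Proof.* **Step 1: one index zero.** If $m'=0$, the substitution gives $[U^{(m)}(z),y_{n'}]=(1-q^{-mn'})z^{-n'}U^{(m)}(z)$; take the coefficient of $z^n$. The case $m=0$ follows by antisymmetry. From now on $m,m'\ge1$.

**Step 2: the normally ordered product.** Let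
$$\mathcal N(z,w)=\exp\Big(\sum_j\big((q^{mj}-1)z^j+(q^{m'j}-1)w^j\big)\frac{y_j}j\Big)\sigma^{(m)}_z\sigma^{(m')}_w=\sum_{\alpha,\beta}\mathcal N_{\alpha\beta}z^\alpha w^\beta .$$
Apply this to a polynomial $\psi$ in the $y_j$ of degree $\le D$ (with $\deg y_j=j$). The substitutions produce only powers $z^{-i}w^{-i'}$ with $i,i'\ge0$, $i+i'\le D$, and the exponential only nonnegative powers. So $\mathcal N_{\alpha\beta}\psi=0$ unless $\alpha,\beta\ge-D$. Hence every sum over fixed $\alpha+\beta$ is finite on $\psi$, and all products of series below are well defined coefficientwise.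

**Step 3: both orders of the product give the same rational function.** Put $x=w/z$. Moving $\sigma_z^{(m)}$ past the second exponential gives
$$U^{(m)}(z)U^{(m')}(w)=\frac{\phi(x)}{(1-q^{-m})(1-q^{-m'})}\,\mathcal N(z,w),$$
$$\phi(x)=\exp\sum_j\frac{(q^{m'j}-1)(1-q^{-mj})x^j}j=\frac{(1-x)(1-q^{m'-m}x)}{(1-q^{m'}x)(1-q^{-m}x)},$$
expanded at $x=0$; we expanded the product in the exponent and used $\exp\sum_jc^jx^j/j=\frac1{1-cx}$. In the opposite order the operator $\mathcal N$ is the same, because the two substitutions commute, and the factor is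
$$\frac{(1-x^{-1})(1-q^{m-m'}x^{-1})}{(1-q^mx^{-1})(1-q^{-m'}x^{-1})},$$
expanded in powers of $x^{-1}$. Multiplying numerator and denominator by $q^{m'-m}x^2$ shows that this is the same rational function $\phi$, expanded at $x=\infty$.

**Step 4: the commutator is supported on two poles.** By partial fractions,
$$\phi=\mathrm{const}+\frac K{1-q^{m'}x}-\frac K{1-q^{-m}x},\qquad K=\frac{(1-q^{-m})(1-q^{-m'})}{1-q^{-m-m'}}.$$
Indeed, the first residue coefficient is the value of $\frac{(1-x)(1-q^{m'-m}x)}{1-q^{-m}x}$ at $x=q^{-m'}$, which is $K$. The second is $\frac{(1-q^m)(1-q^{m'})}{1-q^{m+m'}}=-K$. The expansions of $\frac1{1-cx}$ at $0$ and $\infty$ are $\sum_{i\ge0}(cx)^i$ and $-\sum_{i<0}(cx)^i$. They differ by $\delta(cx)$, where $\delta(x)=\sum_{i\in\mathbb Z}x^i$. So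
$$[U^{(m)}(z),U^{(m')}(w)]=\frac1{1-q^{-m-m'}}\big(\delta(q^{m'}w/z)-\delta(q^{-m}w/z)\big)\,\mathcal N(z,w).$$

**Step 5: read off the coefficient of $z^nw^{n'}$.** In the product, the term $(w/z)^i$ of a delta function meets $\mathcal N_{\alpha\beta}$ with $i=\alpha-n=n'-\beta$. So the coefficient is $\frac1{1-q^{-m-m'}}$ times
$$\sum_{\alpha+\beta=n+n'}\big(q^{m'(\alpha-n)}-q^{-m(n'-\beta)}\big)\mathcal N_{\alpha\beta}=q^{-m'n}\,\mathcal N(q^{m'}w,w)\big|_{w^{n+n'}}-q^{-mn'}\,\mathcal N(z,q^mz)\big|_{z^{n+n'}}.$$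
Now $\mathcal N(q^{m'}w,w)=(1-q^{-m-m'})U^{(m+m')}(w)$, because
$$(q^{mj}-1)q^{m'j}+(q^{m'j}-1)=q^{(m+m')j}-1,\qquad(1-q^{-mj})q^{-m'j}+(1-q^{-m'j})=1-q^{-(m+m')j}.$$
Likewise $\mathcal N(z,q^mz)=(1-q^{-m-m'})U^{(m+m')}(z)$, because
$$(q^{mj}-1)+(q^{m'j}-1)q^{mj}=q^{(m+m')j}-1,\qquad(1-q^{-mj})+(1-q^{-m'j})q^{-mj}=1-q^{-(m+m')j}.\qquad\square$$

**Symmetric normalization.** Put $Y_{m,n}=q^{-mn/2}U^{(m)}_n$. Multiplying Lemma 8 by $q^{-(mn+m'n')/2}$ and using $U^{(m+m')}_{n+n'}=q^{(m+m')(n+n')/2}Y_{m+m',n+n'}$, the factor becomes $q^{(mn'+m'n)/2}(q^{-m'n}-q^{-mn'})$, so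
$$[Y_{m,n},Y_{m',n'}]=(q^{d/2}-q^{-d/2})\,Y_{m+m',n+n'},\qquad d=mn'-m'n.$$
Let $h=q^{1/2}-q^{-1/2}$. At $t=1/q$, $\mathcal M=(1-q)(1-q^{-1})=-h^2$. From here on $m,n$ are coprime and $\geq 1$ again, except that the next formula also covers the vectors $(0,1)$ and $(1,0)$.

**Coprime case.** We claim $Q_{m,n}=q^{(n-m)/2}\,h\,Y_{m,n}$. For the starting operators, $Q_{0,1}=(q-1)y_1=q^{1/2}hY_{0,1}$ and $Q_{1,j}=(1-q^{-1})q^{j/2}Y_{1,j}=q^{(j-1)/2}hY_{1,j}$ for $j\ge0$. For $m\ge2$ write $(m,n)=(x,y)+(x',y')$ with $xy'-x'y=1$ and use induction on $m$. The commutator $[Q_{x',y'},Q_{x,y}]$ has $d=x'y-xy'=-1$, so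
$$Q_{m,n}=\frac1{-h^2}\,q^{(n-m)/2}\,h^2\,(-h)\,Y_{m,n}=q^{(n-m)/2}\,h\,Y_{m,n}.$$

**General $k\ge2$.** Both factors of the commutator defining $Q_{km,kn}$ are indexed by coprime vectors, and these vectors add up to $(km,kn)$. Since $my-xn=x'y-xy'=-1$,
$$d=\big((k-1)m+x'\big)y-x\big((k-1)n+y'\big)=(k-1)(my-xn)+(x'y-xy')=-k.$$
Therefore
$$Q_{km,kn}=\frac1{-h^2}\,q^{k(n-m)/2}\,h^2\,(q^{-k/2}-q^{k/2})\,Y_{km,kn}=q^{k(n-m)/2}\,(q^{k/2}-q^{-k/2})\,q^{-k^2mn/2}\,U^{(km)}_{kn},$$
which for $k=1$ is the coprime formula.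

**Applying it to $1$.** The substitution fixes $1$, and $(q^{kmj}-1)y_j=-p_j\frac{1-q^{kmj}}{1-q^j}=-p_j[X[km]_q]$. So
$$U^{(km)}_{kn}\cdot1=\frac1{1-q^{-km}}\exp\Big(-\sum_jp_j\frac{1-q^{kmj}}{1-q^j}\frac{z^j}j\Big)\Big|_{z^{kn}}=\frac{(-1)^{kn}\,e_{kn}[X[km]_q]}{1-q^{-km}} .$$
Further $\frac{q^{k/2}-q^{-k/2}}{1-q^{-km}}=q^{km-k/2}\,\frac{[k]_q}{[km]_q}$. The total exponent of $q$ is
$$\frac{k(n-m)}2-\frac{k^2mn}2+km-\frac k2=\frac{kn+km-k-k^2mn}2=-M.$$
Hence
$$Q_{km,kn}\cdot1\,\big|_{t=1/q}=(-1)^{kn}\,q^{-M}\,\frac{[k]_q}{[km]_q}\,e_{kn}\big[X[km]_q\big].\tag{8}$$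

## 10. The product formula

By the dual Cauchy identity $e_a[XZ]=\sum_{\lambda\vdash a}s_\lambda[X]\,s_{\lambda'}[Z]$, the scalar product with $e_a=s_{1^a}$ picks out $s_{(a)}[Z]=h_a[Z]$. With $Z=[b]_q$,
$$\big\langle e_a[X[b]_q],e_a\big\rangle=h_a(1,q,\dots,q^{b-1})=\binom{a+b-1}a_q=\frac{[b]_q}{[a+b]_q}\binom{a+b}a_q .$$
Insert this with $a=kn$, $b=km$ and (8) into (7). The signs $(-1)^{kn}$ and the factors $[b]_q$ cancel:
$$q^M\,F(q,1/q)=\frac{[k]_q}{[a+b]_q}\binom{a+b}a_q.\tag{9}$$

*Check.* For $a=b=2$ the Dyck words $\mathrm{NNEE}$ and $\mathrm{NENE}$ give $F=t(1+q)+q$, so $qF(q,1/q)=1+q+q^2$. The right side is $\frac{[2]_q}{[4]_q}(1+q^2)(1+q+q^2)=1+q+q^2$.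

**Proof of Theorem 1.** The cases $a=0$ and $b=0$ were settled in Section 2. For $a,b\ge1$ combine (4) and (9) with $\frac{[a+b]_q}{[k]_q}=\frac{1-q^{k(a'+b')}}{1-q^k}=[a'+b']_{q^k}$:
$$q^{k(a'-1)(b'-1)/2+a'b'\binom k2}\,S_{a,b}(q,1/q)=q^M(a'+b')F(q,1/q)=\frac{a'+b'}{[a'+b']_{q^k}}\binom{a+b}a_q.\qquad\square$$

**Proof of Theorem 2(4).** By Theorem 2(1) each partial sum is $S_{a,b}(q,t)/(a'+b')$. At $t=1/q$ this is $F(q,1/q)$ by (4), and (9) gives the first claim. For the displayed form, the definition of $F$ gives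
$$q^MF(q,1/q)=[k]_q\sum_{w\text{ Dyck}}\frac{q^{M-\mathrm{area}'(w)+\mathrm{dinv}(w)}}{[r(w)]_q}=[k]_q\sum_{w\text{ Dyck}}\frac{q^{|\lambda|+\mathrm{dinv}(w)}}{[r(w)]_q},$$
so it is (9) divided by $[k]_q$. $\square$
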